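# $Q_n$-homology of the cofibers $C_d(\mathbb R^m)$: commuting derivations, a deformation, and Koszul complexes

Throughout, $\mathbb F=\mathbb Z/2$, $n\ge 1$ and $s=2^n$. We set $\binom ab=0$ unless $0\le b\le a$, and $[t^d]f$ is the coefficient of $t^d$ in $f$. Since $2=0$, signs never matter.

## 1. Commuting derivations and the module generated by $x_1\cdots x_k$

Take variables $x_1,\dots,x_k$ over $\mathbb F$ and put $y_j=x_j^2$. For $a\ge 0$ let
$$D_a=\sum_{j=1}^k y_j^a\,\frac{\partial}{\partial x_j}\qquad\text{on }\mathbb F[x_1,\dots,x_k].$$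
So $D_a$ is the derivation with $D_ax_j=y_j^a$. It kills $y_j=x_j^2$, hence it is $\mathbb F[y]$-linear. In characteristic 2 the square of a derivation is a derivation, and so is the commutator of two derivations. Both $D_a^2$ and $[D_a,D_b]$ kill every $x_j$. Therefore $D_a^2=0$ and $D_aD_b=D_bD_a$. The $D_a$ commute with permutations of the variables, so they act on $S_k=\mathbb F[x_1,\dots,x_k]^{\Sigma_k}$, linearly over $R_k=\mathbb F[y_1,\dots,y_k]^{\Sigma_k}$. More generally $R_q$ denotes the ring of symmetric polynomials in $q$ of the $y$'s.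

There are infinitely many $D_a$, but only $k$ of them matter. Let $E(u)=\prod_{j\le k}(u+y_j)=\sum_{b=0}^k e_{k-b}(y)u^b$, and divide with remainder:
$$u^a\equiv\sum_{b<k}r_{a,b}u^b \pmod{E(u)},\qquad r_{a,b}\in R_k .$$
The coefficient $r_{a,b}$ is homogeneous of degree $a-b$ in the $y$'s. Setting $u=y_j$ gives $y_j^a=\sum_b r_{a,b}y_j^b$, so
$$D_a=\sum_{b<k}r_{a,b}D_b .\tag{1.1}$$

Now apply these operators to $\tau=x_1\cdots x_k$. For $L\subset\{0,\dots,k-1\}$ let $D_L=\prod_{a\in L}D_a$, and for $J\subset[k]=\{1,\dots,k\}$ let $x_J=\prod_{j\in J}x_j$. By the product rule, $D_L\tau$ is the sum over all ways of letting the $a\in L$ hit distinct factors $x_j$, so with permanents equal to determinants,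
$$D_L\tau=\sum_{|J|=k-|L|}x_J\,\det\big(y_j^a\big)_{j\notin J,\;a\in L}.\tag{1.2}$$

**Definition.** Call a polynomial in some of the $y$'s alternating if it is the product of their Vandermonde polynomial $\prod(y_i+y_j)$ (over pairs $i<j$) and a symmetric polynomial. Let $\mathcal A_k=\bigoplus_j[\mathcal A_k]_j\subset S_k$, where $[\mathcal A_k]_j$ consists of the elements $\sum_{J\subset[k],|J|=j}x_J\,g(y_J;y_{J^c})$ with $g$ symmetric in $y_J$ and alternating in $y_{J^c}$.

By (1.2) all $D_L\tau$ lie in $\mathcal A_k$.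

**Example.** For $k=1$: $\tau=x$, $D_0\tau=1$, and $\mathcal A_1=\mathbb F[y]x\oplus\mathbb F[y]=\mathbb F[x]$. For $k=2$:
$$\tau=x_1x_2,\quad D_0\tau=x_1+x_2,\quad D_1\tau=x_1y_2+x_2y_1,\quad D_0D_1\tau=y_1+y_2 .$$
Here $[\mathcal A_2]_2=R_2\tau$. An element of $[\mathcal A_2]_1$ is given by its coefficient of $x_1$, an arbitrary polynomial in $y_1,y_2$. Since $\mathbb F[y_1,y_2]=R_2\oplus R_2y_2$, we get $[\mathcal A_2]_1=R_2D_0\tau\oplus R_2D_1\tau$. Finally $[\mathcal A_2]_0=(y_1+y_2)R_2=R_2D_0D_1\tau$. So $\mathcal A_2$ is $R_2$-free on the four $D_L\tau$. Note $1\in S_2$ is not in $\mathcal A_2$.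

**Proposition 1.** $\mathcal A_k$ is a free $R_k$-module on the $D_L\tau$, $L\subset\{0,\dots,k-1\}$. Hence $\mathcal A_k\cong R_k\otimes\Lambda[D_0,\dots,D_{k-1}]$ via $D_L\tau\leftrightarrow D_L$, it is stable under every $D_a$, and $D_a$ acts as multiplication by $\sum_{b<k}r_{a,b}D_b$.

The freeness is proved in Section 5; the other assertions follow from it and (1.1).

**Definition.** Let $R$ be a commutative $\mathbb F$-algebra, $M$ an $R$-module, $r_0,\dots,r_{k-1}\in R$. The Koszul complex on $(r_b)$ over $M$ is $M\otimes\Lambda[D_0,\dots,D_{k-1}]$ with differential multiplication by $\sum_b r_bD_b$.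

The map $D_L\mapsto e_{L^c}$ turns it into the usual homological Koszul complex, because multiplying by $D_b$ corresponds to removing $b$ from $L^c$. An invertible $R$-linear change of $(r_b)$ can be absorbed in a change of basis of the span of the $D_b$, so it does not change the complex up to isomorphism.

What this is for: Milnor's operation $Q_n$ acts on polynomials in one-dimensional classes as the derivation $x\mapsto x^{2^{n+1}}=y^{s}$, that is, as $D_s$. If a cohomology ring can be cut into quotients of modules like $\mathcal A_k$, then $Q_n$ becomes a Koszul differential on the pieces, and its homology can be computed. We do this for a family of spaces built from real Grassmannians.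

## 2. The cofibers $C_d(\mathbb R^m)$

For $1\le d\le m$ let $\operatorname{Gr}_d(\mathbb R^m)$ be the Grassmannian of $d$-planes, and let $C_d(\mathbb R^m)$ be the cofiber of the standard inclusion $\operatorname{Gr}_d(\mathbb R^{m-1})\hookrightarrow\operatorname{Gr}_d(\mathbb R^m)$. It is a based space, the Thom space of a bundle over $\operatorname{Gr}_{d-1}(\mathbb R^{m-1})$.

$Q_n$ is Milnor's $n$th primitive mod 2 cohomology operation, of degree $2^{n+1}-1$. We use that it is natural, that it is a derivation, that $Q_n^2=0$, and that $Q_nx=x^{2^{n+1}}$ for $x$ of degree 1.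

**Definition.** $\widetilde H^*(X;Q_n)=\ker Q_n/\operatorname{im}Q_n$ on $\widetilde H^*(X;\mathbb F)$, and $\bar k_{Q_n}(X)=\dim_{\mathbb F}\widetilde H^*(X;Q_n)$.

**Example.** On $\mathbb{RP}^{2s}$ we have $Q_nx^j=j\,x^{j+2s-1}$, which is nonzero only for $j=1$, where $x\mapsto x^{2s}$. The reduced cohomology has dimension $2s$ and $Q_n$ has rank 1, so $\bar k_{Q_n}(\mathbb{RP}^{2s})=2s-2$.

The question, from Nicholas J. Kuhn and Christopher J. R. Lloyd, "Computing the Morava K-theory of real Grassmanians using chromatic fixed point theory", arXiv:2111.08812 (2021), is whether a certain closed formula for $\bar k_{Q_n}(C_d(\mathbb R^m))$ holds. It does.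

**Theorem.** Let $n\ge1$, $\epsilon\in\{0,1\}$, $l\ge0$, $m=2^{n+1}-\epsilon+2l$ and $1\le d\le m$. Then
$$\bar k_{Q_n}(C_d(\mathbb R^m))=[t^d]\;t(1+t)^{2^{n+1}-1-\epsilon}(1+t^2)^l=\sum_{i\ge0}\binom{2^{n+1}-1-\epsilon}{d-1-2i}\binom li .$$

The two right-hand sides agree by expanding $(1+t^2)^l$.

Two immediate checks. For $d=1$ the space is $\mathbb{RP}^{m-1}/\mathbb{RP}^{m-2}=S^{m-1}$, so $\bar k=1$, and the sum has only the term $i=0$, equal to 1. For $d=m$ we have $\operatorname{Gr}_m(\mathbb R^{m-1})=\emptyset$, so the cofiber is $S^0$ and $\bar k=1$. The polynomial $t(1+t)^{2s-1-\epsilon}(1+t^2)^l$ is monic of degree $2s-\epsilon+2l=m$, so the formula gives 1 too.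

## 3. Schur ideals, exterior powers and the operator $\nabla$

### 3.1 Schur polynomials and the ideals $I_m$

Let $S=S_d$, $\Delta=\prod_{i<j}(x_i+x_j)$ and $\delta=(d-1,\dots,1,0)$. For strictly decreasing $\mu=(\mu_1>\dots>\mu_d\ge0)$ let $a_\mu=\sum_{w\in\Sigma_d}x^{w\mu}=\det(x_i^{\mu_j})$. The Schur polynomials $s_\lambda=a_{\lambda+\delta}/\Delta$, for $\lambda$ with at most $d$ parts, form a basis of $S$. So the $a_\mu$ form a basis of $\mathrm{Alt}:=\Delta S$. For $m\ge0$ put
$$I_m=I_m^{(d)}=\operatorname{span}\{s_\lambda:\lambda_1\ge m-d+1\}=\{\varphi\in S:\Delta\varphi\in(x_1^m,\dots,x_d^m)\}.\tag{3.1}$$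
The two descriptions agree. Write $\varphi=\sum c_\lambda s_\lambda$, so $\Delta\varphi=\sum c_\lambda a_{\lambda+\delta}$. The largest exponent in $a_{\lambda+\delta}$ is $\lambda_1+d-1$. If it is $\ge m$, every monomial of $a_{\lambda+\delta}$ lies in the ideal. If it is $\le m-1$, no monomial of $a_{\lambda+\delta}$ does, and different $\mu$ have disjoint sets of monomials. So $\Delta\varphi$ is in the ideal exactly when $c_\lambda=0$ for all $\lambda_1\le m-d$.

By the second description $I_m$ is an ideal. By the first, $S/I_m$ has as basis the $s_\lambda$ with at most $d$ parts and $\lambda_1\le m-d$, so $\dim S/I_m=\binom md$ (for $d>m$ we have $I_m=S$). Also, $I_m$ is generated by the $h_j(x)$ with $j\ge m-d+1$. Indeed $h_j=s_{(j)}\in I_m$; conversely, the first row of the Jacobi–Trudi determinant $s_\lambda=\det(h_{\lambda_a-a+b})$ is $h_{\lambda_1},h_{\lambda_1+1},\dots$, so expanding along it puts $s_\lambda$ in the ideal generated by the $h_j$ with $j\ge\lambda_1$.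

### 3.2 The cohomology of $C_d(\mathbb R^m)$

$S=H^*(BO(d))\subset H^*(BO(1)^d)=\mathbb F[x_1,\dots,x_d]$, and $h_j(x)$ is the dual Stiefel–Whitney class $\bar w_j$. Borel's theorem says $H^*(\operatorname{Gr}_d(\mathbb R^m))=S/(\bar w_j:j\ge m-d+1)=S/I_m$ for $d\le m$. The restriction $S/I_m\to S/I_{m-1}$ is onto, so the long exact sequence of the cofiber gives
$$\widetilde H^*(C_d(\mathbb R^m))=I_{m-1}/I_m,\qquad \dim=\tbinom md-\tbinom{m-1}d=\tbinom{m-1}{d-1}.$$
For $d=m$ this holds too, with cofiber $S^0$ and $I_{m-1}=S$. By naturality, $Q_n$ is induced by the derivation $x_j\mapsto x_j^{2s}=y_j^s$ of $\mathbb F[x_1,\dots,x_d]$, so $Q_n$ acts as $D_s$.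

Let $T_a=D_a(\Delta)/\Delta=\sum_{i<j}\frac{y_i^a+y_j^a}{x_i+x_j}$. Since $y_i^a+y_j^a=(x_i^a+x_j^a)^2$, this is a polynomial, and it is symmetric. The Leibniz rule gives
$$\Delta D_a\varphi=D_a(\Delta\varphi)+T_a\,\Delta\varphi .\tag{3.2}$$
As $D_ax_j^m=m\,x_j^{m-1+2a}$, the ideal $(x_1^m,\dots,x_d^m)$ is $D_a$-stable if $a\ge1$ or $m$ is even. With (3.1) and (3.2) this shows
$$D_aI_m\subset I_m\ \text{ for all }a\ge1,\text{ and for all }a\ge0\text{ if $m$ is even.}\tag{3.3}$$

### 3.3 Exterior powers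

Let $W$ be a free module over a commutative ring of characteristic 2, and let
$$\alpha:\Lambda^dW\to W^{\otimes d},\qquad w_1\wedge\dots\wedge w_d\mapsto\sum_{g\in\Sigma_d}w_{g(1)}\otimes\dots\otimes w_{g(d)} .$$
It is well defined, since if $w_a=w_b$ with $a\ne b$ the terms cancel in pairs. It is natural, and injective because basis wedges go to sums over disjoint sets of basis tensors. For $W=\mathcal O[x]$ over an $\mathbb F$-algebra $\mathcal O$ we have $W^{\otimes d}=\mathcal O[x_1,\dots,x_d]$ and the image of $\alpha$ is $\mathrm{Alt}\otimes\mathcal O$. For monic $p\in\mathcal O[x]$ and $V=\mathcal O[x]/p$, naturality and surjectivity of $\Lambda^d\mathcal O[x]\to\Lambda^dV$ identify $\Lambda^dV$ with the image of $\mathrm{Alt}\otimes\mathcal O$ in $V^{\otimes d}=\mathcal O[x_1,\dots,x_d]/(p(x_1),\dots,p(x_d))$. Put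
$$\nabla=D_s+T_s .$$
By (3.2), $\nabla(\Delta\varphi)=\Delta D_s\varphi$, so $\nabla$ preserves $\mathrm{Alt}$ and $\nabla^2=0$ there. By (3.1), for $p=x^m$, $\mathcal O=\mathbb F$, multiplication by $\Delta$ identifies $(S/I_m,Q_n)$ with $(\Lambda^d(\mathbb F[x]/x^m),\nabla)$, and
$$(I_{m-1}/I_m,\,Q_n)\cong\big(\ker(\Lambda^d(\mathbb F[x]/x^m)\to\Lambda^d(\mathbb F[x]/x^{m-1})),\,\nabla\big).\tag{3.4}$$

### 3.4 The case $d=2$ by hand

The kernel in (3.4) has basis $e_j=x^{m-1}\wedge x^j$, $0\le j\le m-2$, that is, $x_1^{m-1}x_2^j+x_1^jx_2^{m-1}$. Look at the coefficient of $x_1^{m-1}$ modulo $(x_1^m,x_2^{m-1})$. From $D_s$ we get $j\,x_2^{j+2s-1}$; the term $D_sx_1^{m-1}$ vanishes modulo $x_1^m$. From $T_s=\sum_{a+b=2s-1}x_1^ax_2^b$ only $x_2^{2s-1}$ survives. So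
$$\nabla e_j=(j+1)\,e_{j+2s-1},\qquad e_{j'}=0\text{ for }j'\ge m-1 .$$
This is nonzero exactly for even $j$ with $0\le j\le m-1-2s=2l-1-\epsilon$, which are $j=0,2,\dots,2l-2$. The rank is $l$, so $\bar k=(m-1)-2l=2s-1-\epsilon$. For $d=2$ the formula has only the term $i=0$, namely $\binom{2s-1-\epsilon}1$. They agree.

### 3.5 An exterior-power guess, and the term that spoils it

For general $d$ the kernel in (3.4) consists of the $x^{m-1}\wedge w$ with $w\in\Lambda^{d-1}V'$, $V'=\mathbb F[x]/x^{m-1}$. The coefficient of $x_1^{m-1}$, modulo $x_j^{m-1}$ for $j\ge2$, shows as before that on $\Lambda^{d-1}V'$ the differential is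
$$\sum_{j\ge2}\big(D_s^{(x_j)}+x_j^{2s-1}\big)+T_s(x_2,\dots,x_d),$$
where $D_s^{(x_j)}=x_j^{2s}\,\partial/\partial x_j$. The first sum is the derivation extension to the exterior power of $\delta:x^j\mapsto(j+1)x^{j+2s-1}$ on $V'$. If the last term were absent, we would be done. Indeed $(V',\delta)$ is the sum of $l$ acyclic pairs $\langle x^j,x^{j+2s-1}\rangle$ ($j=0,2,\dots,2l-2$) and a space of dimension $2s-1-\epsilon$ with $\delta=0$. An acyclic pair $\langle a,\delta a\rangle$ has exterior powers $\langle1\rangle$, $\langle a,\delta a\rangle$, $\langle a\wedge\delta a\rangle$, with homology of dimensions $1,0,1$. By Künneth the exterior algebra of $(V',\delta)$ has homology with generating function $(1+t)^{2s-1-\epsilon}(1+t^2)^l$; the factor $x^{m-1}\wedge$ contributes $t$.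

This is the asserted answer, but it is not a proof for $d\ge3$: the term $T_s$ couples the variables. For $d=3$, $T_s$ sends $1\wedge x\leftrightarrow x_2+x_3$ to $x_2^{2s}+x_3^{2s}\leftrightarrow x^{2s}\wedge1$, which is nonzero in $\Lambda^2V'$ as soon as $2s\le m-2$. The filtration by polynomial degree does not separate $T_s$ from the rest, since $D_s$, $x_j^{2s-1}$ and $T_s$ all raise degree by $2s-1$.

Two facts get past this. First, if the polynomial $x^m$ is replaced by one with several roots, the part of $T_s$ between different roots can be conjugated away, and the part within a root vanishes where it matters. Homology can only drop under such a deformation, so this proves "$\ge$". Second, for "$\le$" we leave exterior powers and use Proposition 1.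

## 4. The lower bound: moving roots of $x^m$ apart

For a finite-dimensional $A$ with $\partial^2=0$ put $\beta(A)=\dim\ker\partial/\operatorname{im}\partial=\dim A-2\operatorname{rank}\partial$. Let $\Omega=\overline{\mathbb F}$.

**Step 1: a family of complexes containing ours.** Its purpose is to bound $\operatorname{rank}Q_n$ from above by the rank at a better point. Choose distinct nonzero $b_1,\dots,b_l\in\Omega$ and put
$$p_\theta=x^{2s-\epsilon}\prod_{r=1}^l(x+\theta b_r)^2,\qquad\deg p_\theta=m .$$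
The factor $\prod(x+\theta b_r)^2$ has derivative zero. Hence $x^{2s}p_\theta'=(2s-\epsilon)x^{2s-1}p_\theta$, and likewise $x^{2s}(p_\theta/x)'=(2s-\epsilon-1)x^{2s-1}(p_\theta/x)$. Since $D_s(f(x_j))=x_j^{2s}f'(x_j)$, the operators $D_s$ and $\nabla$ preserve the ideals $(p_\theta(x_j))_j$ and $((p_\theta/x)(x_j))_j$. So $\nabla$ is a differential on $\Lambda^d(\Omega[x]/p_\theta)$, on $\Lambda^d(\Omega[x]/(p_\theta/x))$, and on
$$\mathcal C_\theta=\ker\big(\Lambda^d(\Omega[x]/p_\theta)\to\Lambda^d(\Omega[x]/(p_\theta/x))\big).$$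
By (3.4), $\mathcal C_0\cong(I_{m-1}/I_m)\otimes\Omega$ with $\nabla\leftrightarrow Q_n$.

Now let $\theta$ be a variable and do the same over $\Omega[\theta]$. The module $\Omega[\theta][x]/p_\theta$ has basis $1,x,\dots,x^{m-2},p_\theta/x$. The projection modulo $p_\theta/x$ kills the last element and maps the others to a basis. So the kernel on $\Lambda^d$ is free on the $d$-fold wedges of basis elements containing $p_\theta/x$, compatibly with specializing $\theta$. In this basis $\nabla$ is a matrix over $\Omega[\theta]$. A minor that is nonzero at $\theta=0$ is a nonzero polynomial, so it is nonzero for all but finitely many $\theta$. Thus $\operatorname{rank}\nabla$ at $0$ is at most the rank at almost every $\theta$. As all $\mathcal C_\theta$ have the same dimension, there is $\theta\ne0$ with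
$$\bar k_{Q_n}(C_d(\mathbb R^m))=\beta(\mathcal C_0)\ge\beta(\mathcal C_\theta).\tag{4.1}$$
Fix such a $\theta$.

**Step 2: splitting by roots.** This step reduces to tensor products of local pieces. By the Chinese remainder theorem $V=\Omega[x]/p_\theta=V_0\oplus\dots\oplus V_l$ with $V_0=\Omega[x]/x^{2s-\epsilon}$ and $V_r=\Omega[x]/(x+\theta b_r)^2$ for $r\ge1$. The derivation $x^{2s}d/dx$ of $V$ kills idempotents, since $D(u)=D(u^2)=2uD(u)=0$, so it preserves each $V_r$. We have
$$\Lambda^dV=\bigoplus_{d_0+\dots+d_l=d}\ \bigotimes_r\Lambda^{d_r}V_r,\qquad V^{\otimes d}=\bigoplus_{f:[d]\to\{0,\dots,l\}}V_{f(1)}\otimes\dots\otimes V_{f(d)} .$$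
Each summand on the right is stable under $D_s$ and under multiplication by $T_s$. Let $w=w_0\wedge\dots\wedge w_l$ with $w_r\in\Lambda^{d_r}V_r$. At the weakly increasing $f$ with $|f^{-1}(r)|=d_r$ the component of $\alpha(w)$ is $\alpha(w_0)\otimes\dots\otimes\alpha(w_l)$; at every other weakly increasing $f$ it is $0$. Hence projection to the summands with weakly increasing $f$ maps $\alpha(\Lambda^dV)$ isomorphically onto $\bigoplus_{(d_r)}\bigotimes_r\alpha(\Lambda^{d_r}V_r)$. It commutes with $D_s$ and $T_s$. So $\nabla$ preserves each block $\bigotimes_r\alpha(\Lambda^{d_r}V_r)$ and acts there as $D_s+T_s$. With $V_0'=\Omega[x]/x^{2s-\epsilon-1}$, the corresponding part of $\mathcal C_\theta$ is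
$$\ker(\Lambda^{d_0}V_0\to\Lambda^{d_0}V_0')\otimes\bigotimes_{r\ge1}\Lambda^{d_r}V_r .\tag{4.2}$$

**Step 3: conjugating away the cross terms of $T_s$.** Fix a block and group the variables according to $f$. Let $T^{(r)}$ be the part of $T_s$ from pairs inside group $r$, let $\Delta_r$ be the Vandermonde polynomial of group $r$, and let $\Xi$ be the product of all $x_\alpha+x_\beta$ with $x_\alpha,x_\beta$ in different groups. On the block, $x_\alpha+x_\beta$ is the difference of two distinct roots plus a nilpotent, so $\Xi$ is a unit. Moreover $D_s\Xi=\Xi\,(T_s+\sum_rT^{(r)})$. Hence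
$$\Big(D_s+\sum_rT^{(r)}\Big)(\Xi f)=\Xi D_sf+\Xi\Big(T_s+\sum_rT^{(r)}\Big)f+\Xi\sum_rT^{(r)}f=\Xi\nabla f .$$
The block is the image of $\prod_r\Delta_r\cdot(\text{polynomials symmetric in each group})$. Since $\Xi$ is symmetric in each group, multiplication by $\Xi$ maps the block to itself. It is injective, hence bijective. Being multiplication by a polynomial, it commutes with the projection $V_0\to V_0'$, so it maps the subspace (4.2) bijectively to itself. So up to isomorphism the differential on (4.2) is $\sum_r\nabla_r$ with $\nabla_r=D_s+T^{(r)}$ on $\Lambda^{d_r}V_r$. Here $\nabla_r$ is the operator $\nabla$ in $d_r$ variables. It preserves $\alpha(\Lambda^{d_r}V_r)$ and has square zero there, because $D_s$ preserves each $V_r$.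

**Step 4: the local computations.** By Künneth, $\beta$ of (4.2) is the product of the $\beta$'s of the factors.

On $\Lambda^{d_0}V_0$, $\nabla_0=0$. First, $D_sx^a=a\,x^{a-1+2s}$, which is zero in $V_0$ for $a=0$ and also for $a\ge1$, since then the exponent is $\ge2s\ge2s-\epsilon$. Second, if $f\in\mathrm{Alt}$ then $f=(x_\alpha+x_\beta)f'$ for each pair, so
$$\frac{x_\alpha^{2s}+x_\beta^{2s}}{x_\alpha+x_\beta}\,f=(x_\alpha^{2s}+x_\beta^{2s})f'\in(x_\alpha^{2s-\epsilon},x_\beta^{2s-\epsilon}) .$$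
So this factor of (4.2) contributes its dimension $\binom{2s-\epsilon}{d_0}-\binom{2s-\epsilon-1}{d_0}=\binom{2s-1-\epsilon}{d_0-1}$.

For $r\ge1$, $\dim V_r=2$, so $d_r\in\{0,1,2\}$. On $\Lambda^1V_r$ put $z=x+\theta b_r$. Then $x^2=(\theta b_r)^2$ in $V_r$, so $D_s1=0$ and $D_sz=x^{2s}=(\theta b_r)^{2s}\ne0$; the factor is acyclic. On the lines $\Lambda^0V_r,\Lambda^2V_r$ an operator of square zero is zero, so each contributes 1.

If $i$ is the number of $r\ge1$ with $d_r=2$, then $d_0=d-2i$. With (4.1),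
$$\bar k_{Q_n}(C_d(\mathbb R^m))\ge\sum_i\binom li\binom{2s-1-\epsilon}{d-1-2i}.\tag{4.3}$$

## 5. Freeness: $\mathcal A_k$ and factorization algebras

The upper bound rests on two freeness facts, and both come from one lemma.

**Lemma 2.** For $0\le q\le k$, $R_q\otimes R_{k-q}$ (symmetric polynomials in $y_1,\dots,y_q$ and in $y_{q+1},\dots,y_k$) is free over $R_k$ on the $s_\mu(y_1,\dots,y_q)$, $\mu$ with at most $q$ parts and $\mu_1\le k-q$.

*Proof.* In the quotient by $R_k^+$ we have $\prod_{j\le q}(1+y_jt)\prod_{j>q}(1+y_jt)=1$. The coefficients of $t,\dots,t^{k-q}$ say $e_c(y_{q+1},\dots,y_k)=h_c(y_1,\dots,y_q)$. The remaining ones then say that $\sum_{c\le k-q}h_ct^c$ is the full inverse of $\prod_{j\le q}(1+y_jt)$, that is, $h_c=0$ for $c\ge k-q+1$. So the quotient is $R_q/(h_c(y_1,\dots,y_q):c\ge k-q+1)$, which by Section 3.1 has the stated $s_\mu$ as basis. By graded Nakayama the $s_\mu$ generate over $R_k$. There are $\binom kq$ of them, and this is the degree of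 the field extension $\mathbb F(y)^{\Sigma_q\times\Sigma_{k-q}}\supset\mathbb F(y)^{\Sigma_k}$, which they span because the extension of rings is integral. So they are independent. $\square$

*Proof of Proposition 1.* Let $|L|=q$. An element of $[\mathcal A_k]_{k-q}$ is determined by its coefficient of $x_J$ for $J=\{q+1,\dots,k\}$, and these coefficients form $\Delta(y_1,\dots,y_q)\cdot(R_q\otimes R_{k-q})$. By (1.2) the coefficient in $D_L\tau$ is $\det(y_j^a)_{j\le q,a\in L}=\Delta(y_1,\dots,y_q)s_\mu(y_1,\dots,y_q)$, where $L=\{\mu_1+q-1,\dots,\mu_q\}$. As $L$ runs over the $q$-subsets of $\{0,\dots,k-1\}$, $\mu$ runs over the partitions of Lemma 2. $\square$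

**Definition.** Let $Z$ be a commutative $\mathbb F$-algebra, $P\in Z[u]$ monic of degree $N$, $i\ge0$. Put
$$\mathfrak F_i(P)=Z[\psi_1,\dots,\psi_i]/(H_c:c\ge N-i+1),\qquad\sum_cH_ct^c=\frac{t^NP(1/t)}{1+\psi_1t+\dots+\psi_it^i},$$
with $H_0=1$, $H_c=0$ for $c<0$.

If $i>N$, then $H_0=1$ is among the relations and $\mathfrak F_i(P)=0$. If $i\le N$, the relations say that the quotient series is a polynomial of degree $\le N-i$. So $\mathfrak F_i(P)$ is the universal $Z$-algebra with a factorization $P=\psi\omega$, where $\psi=u^i+\psi_1u^{i-1}+\dots+\psi_i$ and $\omega=\sum_{c\le N-i}H_cu^{N-i-c}$. In particular $\omega(0)=H_{N-i}$.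

**Example.** For $i=1$ and $P=\sum_ap_au^{N-a}$ we get $H_N=\sum_ap_a\psi_1^{N-a}=P(\psi_1)$ and $H_{N+c}=\psi_1^cH_N$. So $\mathfrak F_1(P)=Z[\psi_1]/P(\psi_1)$, free of rank $N$.

**Lemma 3.** $\mathfrak F_i(P)$ is free over $Z$ of rank $\binom Ni$.

*Proof.* Let $i\le N$. The construction commutes with base change, so take the universal $P=\prod_{j\le N}(u+t_j)$ over $\mathbb F[t_1,\dots,t_N]^{\Sigma_N}$. A factorization is given by arbitrary coefficients of $\psi$ and $\omega$, which determine $P$. So the algebra is $\mathbb F[t_1,\dots,t_N]^{\Sigma_i\times\Sigma_{N-i}}$, free of rank $\binom Ni$ by Lemma 2. $\square$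

**Notation.** For $k,i\ge0$ take further variables $\eta_1,\dots,\eta_i$ and $v_b=\eta_b^2$. Put
$$U_i=\mathbb F[v_1,\dots,v_i]^{\Sigma_i},\quad\psi(u)=\prod_b(u+v_b),\quad\Gamma=R_k\otimes U_i,\quad h_c=h_c(y_1,\dots,y_k),$$
$$\sum_cH_ct^c=\prod_{j\le k}(1+y_j^2t)^{-1}\prod_{b\le i}(1+v_bt)^{-1},$$
$$Z_k(N)=R_k/(h_c:c\ge N-k+1),\qquad M_{k,i}(N)=\Gamma/(h_c:c\ge N-k+1;\ H_c:c\ge N-k-i+1).$$

Then $Z_k(N)=\mathfrak F_k(u^N)$ over $\mathbb F$, so $\dim Z_k(N)=\binom Nk$. For $k\le N$ it carries the factorization $E(u)P_1(u)=u^N$, $P_1(u)=\sum_{a\le N-k}h_au^{N-k-a}$. Put $P_1^{(2)}(u)=\sum_{a\le N-k}h_a^2u^{N-k-a}$. Since $h_a(y_1^2,\dots,y_k^2)=h_a^2$ and $h_a=0$ in $Z_k(N)$ for $a>N-k$, we have $\prod_j(1+y_j^2t)^{-1}=\sum_{a\le N-k}h_a^2t^a$ there. So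
$$M_{k,i}(N)=\mathfrak F_i(P_1^{(2)})\ \text{ over }Z_k(N),\quad\text{free of rank }\tbinom{N-k}i\ (\text{and }0\text{ if }k>N).\tag{5.1}$$

## 6. Two filtrations of $I_{m-1}/I_m$

**Lemma 4.** Let $(A,\partial)$ be finite-dimensional with a finite increasing filtration $F_\bullet$ and $\partial F_j\subset F_{j+c}$ for a fixed $c$. Then $\beta(A)\le\beta(\operatorname{gr}A,\operatorname{gr}\partial)$. In particular $\beta(A)\le\beta(A')+\beta(A/A')$ for a subcomplex $A'$.

*Proof.* With the induced filtration on $\operatorname{im}\partial$, $\operatorname{gr}_{j+c}(\operatorname{im}\partial)\supset\operatorname{im}(\operatorname{gr}_j\partial)$. So $\operatorname{rank}\partial\ge\operatorname{rank}\operatorname{gr}\partial$, while the dimensions agree. $\square$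

We also use the modular law: $X\cap(Y+W)=Y+(X\cap W)$ for subspaces with $Y\subset X$.

### 6.1 Filtering by the number of odd variables

The purpose is to bring $R_d$-linear algebra and top terms into play. $\mathbb F[x_1,\dots,x_d]$ is free over $\mathbb F[y]$ on the $x_J$, so each $\varphi\in S$ is uniquely $\sum_Jx_Jg_J(y)$, with $g_{\sigma J}(\sigma y)=g_J(y)$ for $\sigma\in\Sigma_d$. Let $S^{(j)}\subset S$ be the part with $|J|=j$, and $F_{\le j}=\bigoplus_{j'\le j}S^{(j')}$. Via $g_{[j]}$ we have $S^{(j)}\cong R_j\otimes R_{d-j}$. Multiplication by $R_d$ preserves $S^{(j)}$, and $D_aS^{(j)}\subset S^{(j-1)}$.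

**Definition.** For an ideal $I\subset S$ let $\operatorname{in}_j(I)\subset S^{(j)}$ be the set of $S^{(j)}$-components of elements of $I\cap F_{\le j}$, and $\operatorname{in}(I)=\bigoplus_j\operatorname{in}_j(I)$.

**Example.** For $d=1$, $S=\mathbb F[x]$ and $I_m=(x^m)$. If $m=2N$, then $\operatorname{in}_1=y^N\mathbb F[y]x$ and $\operatorname{in}_0=y^N\mathbb F[y]$. If $m=2N-1$, then $\operatorname{in}_1=y^{N-1}\mathbb F[y]x$ and $\operatorname{in}_0=y^N\mathbb F[y]$.

$\operatorname{in}(I)$ is an $R_d$-module. It is $D_a$-stable if $I$ is: if $\varphi\in I\cap F_{\le j}$ has top component $\varphi_j$, then $D_a\varphi\in I\cap F_{\le j-1}$ has $S^{(j-1)}$-component $D_a\varphi_j$. For the induced filtrations, $\operatorname{gr}_j(S/I)=F_{\le j}/(F_{\le j-1}+I\cap F_{\le j})=S^{(j)}/\operatorname{in}_j(I)$, so $\dim S/\operatorname{in}(I_m)=\binom md$. By the modular law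
$$\operatorname{gr}_j(I_{m-1}/I_m)=\frac{I_{m-1}\cap F_{\le j}}{I_{m-1}\cap F_{\le j-1}+I_m\cap F_{\le j}}\cong\operatorname{in}_j(I_{m-1})/\operatorname{in}_j(I_m),$$
the isomorphism being "take the $S^{(j)}$-component". The induced differential is $D_s$, and Lemma 4 applies with $c=-1$.

### 6.2 Filtering by pairs of equal variables

If everything were generated by $\tau$ under the $D_a$ we could use Proposition 1 at once. It is not: for $d=2$, $D_aD_b\tau=y_1^ay_2^b+y_1^by_2^a$ vanishes when $y_1=y_2$, so $1\in S^{(0)}$ is out of reach. What is missed is visible on the locus where $y$'s coincide in pairs. We therefore record restrictions to such loci.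

Fix $i$ with $k=d-2i\ge0$, and define
$$\rho_i:S_d\to S_k\otimes\mathbb F[\eta_1,\dots,\eta_i],\qquad\sum_{J\subset[d]}x_Jg_J\mapsto\sum_{J\subset[k]}x_J\,g_J(y_1,\dots,y_k,\eta_1,\eta_1,\dots,\eta_i,\eta_i).$$
It is $R_d$-linear, with $R_d$ acting on the target by evaluation. It commutes with $D_a$ (acting on the $x$'s only). Indeed the coefficient of $x_{J'}$, $J'\subset[k]$, in $\rho_i(D_a\varphi)$ is the evaluation of $\sum_{j\in[d]\smallsetminus J'}y_j^ag_{J'\cup j}$. The terms with $j\in[k]$ give $D_a\rho_i(\varphi)$. The two indices $j$ of one doubled pair are exchanged by a transposition that does not change the evaluation point, so their terms are equal and cancel.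

For a multiset $\mu$ of $q$ exponents $\ge0$ let $m_\mu$ be the monomial symmetric polynomial in $q$ variables, and let $i(\mu)=\sum_c\lfloor\operatorname{mult}_c(\mu)/2\rfloor$ be the number of disjoint equal pairs in $\mu$. For instance $i(\{0,0,3,3,3\})=2$. Take indeterminates $X_c$. From $\prod_z(\sum_cX_cz^c)=\sum_\mu X^\mu m_\mu(z)$ and $(\sum_cX_c\eta_b^c)^2=\sum_cX_c^2v_b^c$ we get
$$m_\mu(z,\eta_1,\eta_1,\dots,\eta_i,\eta_i)=\sum_{|C|=i,\ 2C\subset\mu}m_{\mu\smallsetminus2C}(z)\,m_C(v),\tag{6.1}$$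
where $2C$ is the multiset $C$ with multiplicities doubled. For $d=2$, $i=1$: $m_{\{c,c\}}=y_1^cy_2^c\mapsto v^c$, and $m_{\{a,b\}}\mapsto2\eta^{a+b}=0$ for $a\ne b$.

Let $G_i\subset S$ be the span, over all $j$, of the elements of $S^{(j)}\cong R_j\otimes R_{d-j}$ lying in $R_j\otimes\operatorname{span}\{m_\mu:i(\mu)\le i\}$. Put $G_{-1}=0$.

**Lemma 5.** $\rho_i$ maps $G_i$ onto $\mathcal A_k\otimes U_i$ with kernel $G_{i-1}$, and $G_i=\bigcap_{i'>i}\ker\rho_{i'}$. So $G_i$ is stable under $R_d$ and all $D_a$. Moreover $S^{(k)},S^{(k-1)}\subset G_i$.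

*Proof.* The element $f\otimes m_\mu\in S^{(j)}$ maps under $\rho_i$ to $\sum_{J\subset[k],|J|=j}x_Jf(y_J)\,m_\mu(y_{[k]\smallsetminus J},\eta_1,\eta_1,\dots,\eta_i,\eta_i)$. By (6.1) this is $0$ if $i(\mu)<i$. If $i(\mu)=i$ there is exactly one $C$ in (6.1), consisting of each $c$ with multiplicity $\lfloor\operatorname{mult}_c(\mu)/2\rfloor$. Then $\mu=\nu\sqcup2C$ with $\nu$ having distinct parts, and the image is $\sum_Jx_Jf(y_J)m_\nu(y_{[k]\smallsetminus J})\otimes m_C(v)$. For distinct $\nu$, $m_\nu$ is an alternant, and these $m_\nu$ are a basis of the alternating polynomials. So as $f$ runs over a basis of $R_j$, the $f\otimes m_\mu$ with $i(\mu)=i$ correspond bijectively to a basis of $\mathcal A_k\otimes U_i$. (If $j>k$ there are none, as $\mu$ has $d-j<2i$ parts.) This gives the first statement and $G_i\subset\ker\rho_{i'}$ for $i'>i$. If $\varphi\notin G_i$, let $i'>i$ be the largest $i(\mu)$ occurring in $\varphi$; then $\varphi\in G_{i'}\smallsetminus G_{i'-1}$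 and $\rho_{i'}(\varphi)\ne0$. Stability follows because the $\rho_{i'}$ are $R_d$-linear and commute with $D_a$. For the last claim, $\mu$ has $2i$ or $2i+1$ parts if $j=k$ or $k-1$. $\square$

Put
$$B_i^m=\rho_i(\operatorname{in}(I_m)\cap G_i)\subset\mathcal A_k\otimes U_i,\qquad\mathcal E^m_{k,i}=(\mathcal A_k\otimes U_i)/B_i^m .$$
$B_i^m$ is an $R_d$-submodule, $D_a$-stable whenever $I_m$ is. By Lemma 5 the filtration of $S/\operatorname{in}(I_m)$ by the images of the $G_i$ has subquotients $G_i/(G_{i-1}+\operatorname{in}(I_m)\cap G_i)\cong\mathcal E^m_{k,i}$. By the modular law, the induced filtration of $\operatorname{in}(I_{m-1})/\operatorname{in}(I_m)$ has subquotients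
$$\frac{\operatorname{in}(I_{m-1})\cap G_i}{\operatorname{in}(I_{m-1})\cap G_{i-1}+\operatorname{in}(I_m)\cap G_i}\cong B_i^{m-1}/B_i^m=\ker(\mathcal E^m_{k,i}\to\mathcal E^{m-1}_{k,i}).$$
Hence, using Lemma 4 twice (with $c=-1$, then $c=0$),
$$\sum_{k+2i=d}\dim\mathcal E^m_{k,i}=\binom md,\tag{6.2}$$
$$\bar k_{Q_n}(C_d(\mathbb R^m))\le\sum_{k+2i=d}\beta\big(\ker(\mathcal E^m_{k,i}\to\mathcal E^{m-1}_{k,i}),D_s\big).\tag{6.3}$$

The strategy is now: exhibit enough elements of $B_i^m$ to bound each $\mathcal E^m_{k,i}$ by an explicit module, and observe that the bounds add up to exactly $\binom md$. By (6.2) they are then equalities.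

## 7. Elements of $B_i^m$

Let $k+2i=d$, $m\ge0$ and $\sigma=y_1\cdots y_k$. Under evaluation $\prod_{j\le d}(u+y_j)$ goes to $E(u)\prod_b(u+\eta_b)^2=E(u)\psi(u^2)$. So $R_d$ acts on $\mathcal A_k\otimes U_i$ through $\Gamma=R_k\otimes U_i$. By Lemma 5 all elements of $\operatorname{in}_k(I_m)$ and $\operatorname{in}_{k-1}(I_m)$ lie in $G_i$, so $\rho_i$ of them lies in $B_i^m$.

**Step 1: products with functions of the remaining variables.** This gives relations involving $h_c$. For $\varphi\in I_m^{(k)}\subset S_k$ and $\chi\in R_{2i}$ put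
$$\varphi*\chi=\sum_{P\subset[d],\,|P|=k}\varphi(x_P)\,\chi(y_{P^c})\in S_d .$$
Since $\Delta_P\varphi(x_P)\in(x_1^m,\dots,x_d^m)$ and the Vandermonde $\Delta_P$ of the variables $x_P$ divides $\Delta$, (3.1) gives $\varphi*\chi\in I_m^{(d)}$. If $\varphi\in F_{\le j}$ has $S^{(j)}$-component $\varphi_j$, then $\varphi*\chi\in F_{\le j}$ has $S^{(j)}$-component $\varphi_j*\chi$. For $j\in\{k,k-1\}$ we claim
$$\rho_i(\varphi_j*\chi)=\varphi_j\otimes\chi(\eta_1,\eta_1,\dots,\eta_i,\eta_i).$$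
For $j=k$, only $J=P=[k]$ contributes. For $j=k-1$ and $J\subset[k]$, $|J|=k-1$, the sets $P\supset J$ are $J\cup\{a\}$. The one with $a\in[k]$ is $P=[k]$ and gives the right side. Those with $a$ in a doubled pair give equal evaluations for the two members of the pair, and cancel. The polynomials $\chi(\eta,\eta)$ exhaust $U_i$, because (6.1) without $z$ gives $m_{2C}\mapsto m_C(v)$.

Which $\varphi$ to use? From $\prod_{j\le k}(1+x_jt)^{-1}=\prod(1+x_jt)/\prod(1+y_jt^2)$,
$$h_n(x)=\sum_{j\equiv n\,(2)}e_j(x)\,h_{(n-j)/2}(y)$$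
(here $n$ is just an index). So $h_{2c+k}(x)$ has top component $\tau h_c$. For $k\ge1$, $h_{2c+k-1}(x)\in F_{\le k-1}$ has top component $e_{k-1}(x)h_c=h_cD_0\tau$. As $R_kh_n(x)\subset I_m^{(k)}$ for $n\ge m-k+1$, we get
$$h_c\,\Gamma\,\tau\subset B_i^m\quad\text{if }2c\ge m-2k+1,\tag{7.1}$$
$$h_c\,\Gamma\,D_0\tau\subset B_i^m\quad\text{if }k\ge1,\ 2c\ge m-2k+2.\tag{7.2}$$
(For $k=0$, (7.1) is empty: $2c\ge m+1$ forces $c\ge1$, and then $h_c=0$.)

**Step 2: a generating function with values in $I_m$.** This gives relations involving $H_c$.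

**Lemma 6.** Let $c_1,\dots,c_B$ be indeterminates. The coefficient of $\prod_jc_j^{\alpha_j}$ in $\prod_{q\le d}(1+\sum_jc_jx_q^j)^{-1}$ lies in $I_m^{(d)}$ if $\sum\alpha_j\ge m-d+1$.

*Proof.* Write $c_j=e_j(t_1,\dots,t_B)$; these are algebraically independent, and $1+\sum c_jx^j=\prod_r(1+t_rx)$. By the Cauchy identity the product is $\sum_\lambda s_\lambda(x)s_\lambda(t)$. By the dual Jacobi–Trudi formula, $s_\lambda(t)=\det(e_{\lambda_a'-a+b}(t))_{a,b\le\lambda_1}$, which has degree $\le\lambda_1$ as a polynomial in the $c_j$. So only $s_\lambda(x)$ with $\lambda_1\ge\sum\alpha_j$ contribute. $\square$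

Specialize to $f(x)=1+py+x\gamma(y)$, where $y=x^2$ and $\gamma(y)=\sum_b\gamma_by^b$. That is, $c_2=p$, $c_{2b+1}=\gamma_b$, all other $c_j=0$. Writing $f^{-1}=f/f^2$,
$$\prod_{q\le d}f(x_q)^{-1}=\frac{\sum_Jx_J\prod_{a\in J}\gamma(y_a)\prod_{a\in J^c}(1+py_a)}{\prod_{q\le d}\big(1+p^2y_q^2+y_q\gamma(y_q)^2\big)} .$$
The part of degree $j$ in the $\gamma_b$ involves only $|J|\le j$, so it lies in $F_{\le j}$. In its $S^{(j)}$-component the denominator contributes only $\prod_q(1+py_q)^{-2}$. So this component is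
$$\sum_{|J|=j}x_J\prod_{a\in J}\gamma(y_a)(1+py_a)^{-2}\prod_{a\in J^c}(1+py_a)^{-1}.\tag{7.3}$$
By Lemma 6, its coefficient at $p^{n'}\gamma^\kappa$, $|\kappa|=j$, lies in $\operatorname{in}_j(I_m)$ if $n'+j\ge m-d+1=m-k-2i+1$. The coefficient of $\gamma^\kappa$ in $\prod_{a\in J}\gamma(y_a)$ is $m_\kappa(y_J)$.

**Step 3: the top components $j=k$.** Apply $\rho_i$ to (7.3) with $j=k$. Only $J=[k]$ survives, and the doubled variables contribute $\prod_b(1+p\eta_b)^{-2}=\prod_b(1+p^2v_b)^{-1}$. The coefficient at $p^{2c}\gamma^\kappa$ is $m_\kappa(y_1,\dots,y_k)H_c\tau$. So this lies in $B_i^m$ if $2c\ge m-2k-2i+1$. The $m_\kappa$ span $R_k$. The algebra $\Gamma$ is generated by $R_k$ and the image of $R_d$: dividing $E(u)\psi(u^2)$ by the monic $E(u)$ expresses the $\psi_c$ through them. As $B_i^m$ is an $R_d$-module,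
$$H_c\,\Gamma\,\tau\subset B_i^m\quad\text{if }2c\ge m-2k-2i+1.\tag{7.4}$$

**Step 4: the components $j=k-1$, $k\ge1$.** An element of $[\mathcal A_k]_{k-1}\otimes U_i$ is given by its coefficient of $x_{[k]\smallsetminus a}$, an arbitrary element of $\Gamma'=R_{k-1}\otimes\mathbb F[y_a]\otimes U_i$, where $R_{k-1}$ is in the $y_j$, $j\in[k]\smallsetminus a$. Under this identification $D_b\tau\leftrightarrow y_a^b$. Applying $\rho_i$ to (7.3) with $j=k-1$ gives the elements
$$m_\kappa(y_{[k]\smallsetminus a})\,[p^{n'}]\,\frac{1+py_a}{\prod_{j\le k}(1+p^2y_j^2)\prod_b(1+p^2v_b)},$$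
that is, $m_\kappa H_c$ for $n'=2c$ and $m_\kappa y_aH_c$ for $n'=2c+1$. The condition is $n'\ge m-2k-2i+2$. The algebra $\Gamma'$ is generated by $R_{k-1}$ and the image of $R_d$: dividing $E(u)\psi(u^2)$ by $\prod_{j\ne a}(u+y_j)$ leaves $(u+y_a)\psi(u^2)$, whose coefficients include $y_a,\psi_1,\dots,\psi_i$. So $H_c\Gamma'\subset B_i^m$ if $2c\ge m-2k-2i+2$, and $y_aH_c\Gamma'\subset B_i^m$ if $2c\ge m-2k-2i+1$. Now $D_0\tau\leftrightarrow1$, and $\sigma=y_a\prod_{j\ne a}y_j\in y_a\Gamma'$. Hence for $k\ge1$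
$$H_c\,\Gamma\,D_0\tau\subset B_i^m\quad\text{if }2c\ge m-2k-2i+2,\tag{7.5}$$
$$\sigma H_c\,\Gamma\,D_0\tau\subset B_i^m\quad\text{if }2c\ge m-2k-2i+1.\tag{7.6}$$

## 8. The modules $\mathcal E^m_{k,i}$

By Proposition 1, $\mathcal A_k\otimes U_i=\bigoplus_L\Gamma D_L\tau$, and the $D_L$ are $\Gamma$-linear.

### 8.1 Even $m=2N$

By (3.3) $B_i^m$ is stable under all $D_a$, $a\ge0$. Apply the $D_L$ to (7.1), where $c\ge N-k+1$, and to (7.4), where $c\ge N-k-i+1$. This shows that $\mathcal E^{2N}_{k,i}$ is a quotient of $\bigoplus_{L\subset\{0,\dots,k-1\}}M_{k,i}(N)D_L\tau$, which has dimension $2^k\binom Nk\binom{N-k}i$ by (5.1). By the multinomial theorem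
$$\sum_{k+2i=d}2^k\tbinom Nk\tbinom{N-k}i=[t^d](1+2t+t^2)^N=\tbinom{2N}d .$$
By (6.2) all these surjections are isomorphisms:
$$\mathcal E^{2N}_{k,i}=\bigoplus_{L\subset\{0,\dots,k-1\}}M_{k,i}(N)\,D_L\tau .\tag{8.1}$$

### 8.2 Annihilators in $M_{k,i}(N)$

For odd $m$ we lose $D_0$, and a second module appears. Let $1\le k\le N$, $Z=Z_k(N)$, $\mathcal M=M_{k,i}(N)$, and
$$\zeta=h_{N-k}=P_1(0),\qquad\xi=H_{N-k-i}=\omega(0),\qquad\pi=v_1\cdots v_i=\psi(0)\quad(\pi=1\text{ if }i=0).$$
If $k+i>N$ then $\mathcal M=0$ and everything below is trivial, so let $k+i\le N$. The constant terms of $EP_1=u^N$ and $\psi\omega=P_1^{(2)}$ give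
$$\sigma\zeta=0\ \text{ in }Z,\qquad\pi\xi=\zeta^2\ \text{ in }\mathcal M.\tag{8.2}$$

**(a) Multiplication by $\sigma$ and $\zeta$.** By definition $Z/\zeta=Z_k(N-1)$. Since $R_k/\sigma=R_{k-1}$ with $h_c\mapsto h_c(y_1,\dots,y_{k-1})$, also $Z/\sigma=Z_{k-1}(N-1)$. So $\dim\zeta Z=\binom Nk-\binom{N-1}k=\binom{N-1}{k-1}$ and $\dim\sigma Z=\binom Nk-\binom{N-1}{k-1}=\binom{N-1}k$. As $\sigma\zeta=0$, comparing dimensions gives $\operatorname{ann}_Z\sigma=\zeta Z$ and $\operatorname{ann}_Z\zeta=\sigma Z$. Since $\mathcal M$ is $Z$-free, multiplication by $\sigma$ induces $\overline{\mathcal M}:=\mathcal M/\zeta\mathcal M\cong\sigma\mathcal M$, and multiplication by $\zeta$ induces $\mathcal M/\sigma\mathcal M\cong\zeta\mathcal M$. The latter is free over $Z_{k-1}(N-1)$ of rank $\binom{N-k}i$.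

**(b) The module $Y=\xi\overline{\mathcal M}$.** It is free over $Z_k(N-1)$ of rank $\binom{N-1-k}{i-1}$, and multiplication by $\sigma$ induces $Y\cong\sigma\xi\mathcal M$. The last assertion follows from (a). If $k=N$, then $Z_k(N-1)=0$ and $\overline{\mathcal M}=0$. Let $k<N$. Over $Z_k(N-1)$ we have $\zeta=0$, so $P_1=uP_2$ with $P_2=\sum_{a\le N-1-k}h_au^{N-1-k-a}$. With $P_2^{(2)}$ obtained by squaring coefficients, $\overline{\mathcal M}=\mathfrak F_i(uP_2^{(2)})$, free of rank $\binom{N-k}i$. By definition $\overline{\mathcal M}/\xi=M_{k,i}(N-1)$, free of rank $\binom{N-1-k}i$. Setting $\pi=\psi(0)=0$ means $\psi=u\psi'$ and $P_2^{(2)}=\psi'\omega$, so $\overline{\mathcal M}/\pi=\mathfrak F_{i-1}(P_2^{(2)})$, free of rank $\binom{N-1-k}{i-1}$ (for $i=0$ it is $0$, as $\pi=1$). In $\overline{\mathcal M}$ we have $\pi\xi=\zeta^2=0$, so $\pi\overline{\mathcal M}\subset\operatorname{ann}\xi$. By Pascal's rule $\dim\xi\overline{\mathcal M}=\dim\overline{\mathcal M}-\dim\overline{\mathcal M}/\xi=\dim\overline{\mathcal M}/\pi$.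 Hence $\operatorname{ann}\xi=\pi\overline{\mathcal M}$ and $Y\cong\overline{\mathcal M}/\pi$.

**(c) The module $\mathcal M'$.** Let $\mathcal M'=\mathcal M'_{k,i}(N)=\mathcal M/\sigma\xi\mathcal M$, and $\mathcal M'=0$ if $k>N$ or $k+i>N$. By (b),
$$\dim\mathcal M'=\tbinom Nk\tbinom{N-k}i-\tbinom{N-1}k\tbinom{N-1-k}{i-1}=\tbinom{N-1}{k-1}\tbinom{N-k}i+\tbinom{N-1}k\tbinom{N-1-k}i .$$
(Split $\binom Nk$ by Pascal, then use $\binom{N-k}i-\binom{N-1-k}{i-1}=\binom{N-1-k}i$ for $k<N$; for $k=N$ the factor $\binom{N-1}k$ is $0$.)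

**(d) The module $\mathcal K$.** Since $M_{k,i}(N-1)=\mathcal M/(\zeta,\xi)$, we have
$$\mathcal K:=\ker(\mathcal M'\to M_{k,i}(N-1))=(\zeta\mathcal M+\xi\mathcal M)/\sigma\xi\mathcal M .$$
It is free over $Z/\sigma=Z_{k-1}(N-1)$ of rank $\binom{N-k}i$. To see this, note $\sigma\mathcal K=0$ by (8.2), and $\dim\mathcal K=\binom{N-1}{k-1}\binom{N-k}i$ by (c). The ring $Z/\sigma$ is local Artinian with residue field $\mathbb F$ and dimension $\binom{N-1}{k-1}$. So by Nakayama it suffices to show $\dim\mathcal K/R_k^+\mathcal K\le\binom{N-k}i$: then $\mathcal K$ is a quotient of a free module of the same dimension.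

If $k=N$, then $Z=\mathbb F$, $\zeta=h_0=1$, $\sigma=0$, and $\mathcal K=\mathcal M$ has dimension $\binom0i$. If $k<N$, then $\mathcal K/R_k^+\mathcal K$ is generated by the classes $[\zeta],[\xi]$ over $\mathcal M/R_k^+\mathcal M=\mathfrak F_i(u^{N-k})$ (over $\mathbb F$). As $\zeta=h_{N-k}\in R_k^+Z$, we have $\xi[\zeta]=\zeta[\xi]=0$ and $\pi[\xi]=[\zeta^2]=\zeta[\zeta]=0$. So the dimension is at most
$$\dim\mathfrak F_i(u^{N-k})/\xi+\dim\mathfrak F_i(u^{N-k})/\pi=\dim\mathfrak F_i(u^{N-k-1})+\dim\mathfrak F_{i-1}(u^{N-k-1})=\tbinom{N-k-1}i+\tbinom{N-k-1}{i-1}=\tbinom{N-k}i,$$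
where for $i=0$ the second summand is $0$.

### 8.3 Odd $m=2N-1$, $N\ge1$

Now $B_i^m$ is stable under $D_a$ for $a\ge1$. On $\Gamma\tau$, (7.1) and (7.4) give $h_c$ for $c\ge N-k$ and $H_c$ for $c\ge N-k-i$: the relations of $M_{k,i}(N-1)$. On $\Gamma D_0\tau$ with $k\ge1$, (7.2) and (7.5) give $h_c$ for $c\ge N-k+1$ and $H_c$ for $c\ge N-k-i+1$, and (7.6) gives $\sigma H_{N-k-i}=\sigma\xi$ if $k+i\le N$: the relations of $\mathcal M'_{k,i}(N)$. Applying $D_L$ with $L\subset\{1,\dots,k-1\}$, we see that for $k\ge1$ $\mathcal E^{2N-1}_{k,i}$ is a quotient of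
$$\bigoplus_{L\subset\{1,\dots,k-1\}}\big(M_{k,i}(N-1)\,D_L\tau\ \oplus\ \mathcal M'_{k,i}(N)\,D_LD_0\tau\big),\tag{8.3}$$
and $\mathcal E^{2N-1}_{0,i}$ is a quotient of $M_{0,i}(N-1)$, of dimension $\binom{N-1}i$. By (c), (8.3) has dimension
$$2^k\tbinom{N-1}k\tbinom{N-1-k}i+2^{k-1}\tbinom{N-1}{k-1}\tbinom{N-k}i .$$
Summing over $k+2i=d$, including $k=0$, gives $[t^d]\big((1+t)^{2N-2}+t(1+t)^{2N-2}\big)=[t^d](1+t)^{2N-1}=\binom{2N-1}d$. By (6.2), $\mathcal E^{2N-1}_{k,i}$ equals (8.3) for $k\ge1$, and $\mathcal E^{2N-1}_{0,i}=M_{0,i}(N-1)$.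

In all cases $D_s$ acts as multiplication by $\sum_{b<k}r_{s,b}D_b$, and the maps $\mathcal E^m_{k,i}\to\mathcal E^{m-1}_{k,i}$ are the evident projections.

**Check for $d=1$.** Here $k=1$, $i=0$, and $M_{1,0}(N)=\mathbb F[y]/(y^N)$. Further $\sigma\xi=y^{2N-1}=0$ in it, so $\mathcal M'=\mathbb F[y]/y^N$. Thus (8.3) reads $\mathbb F[y]/y^{N-1}\cdot x\oplus\mathbb F[y]/y^N$, in agreement with the example in Section 6.1.

## 9. Koszul homology over $Z_k(N)$

**Lemma 7.** For $0\le a\le N$ and $k\ge0$ the Koszul complex on $r_{a,0},\dots,r_{a,k-1}$ over $Z_k(N)$ has total homology of dimension $2^k\binom ak$.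

*Proof.* If $a<k$, then $u^a$ is its own remainder, so $r_{a,a}=1$. The complex is acyclic, and $\binom ak=0$.

Let $a\ge k$. For an ideal $\mathfrak a\subset R_k$, the polynomial $E$ divides $u^N$ over $R_k/\mathfrak a$ iff $\mathfrak a$ contains all $r_{N,b}$, and also iff $\mathfrak a$ contains all $h_c$ with $c\ge N-k+1$. So these two sets generate the same ideal, and $R_k/(r_{N,b})_b=Z_k(N)$. The $r_{N,b}$ are $k$ homogeneous elements of positive degree in a polynomial ring in $k$ generators, with finite-dimensional quotient, hence a regular sequence. The same holds for $r_{a,b}$, with quotient $Z_k(a)$.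

A Koszul complex on a regular sequence resolves the quotient, and tensoring this resolution with a bounded complex of free modules preserves the quasi-isomorphism. So the homology we want is that of the Koszul complex over $R_k$ on all $2k$ elements $r_{a,b},r_{N,b}$. Resolving in the other order, it is the homology of the Koszul complex on $(r_{N,b})$ over $Z_k(a)$. There $E\mid u^a\mid u^N$, so all $r_{N,b}$ are $0$. The differential vanishes and the dimension is $2^k\dim Z_k(a)=2^k\binom ak$. $\square$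

We also need to compare $r_{s,b}$ with $r_{s-1,b}$, for $k\ge1$. From $u^s=u\cdot u^{s-1}$ and $u^k\equiv\sum_{b<k}e_{k-b}(y)u^b$,
$$r_{s,0}=\sigma\,r_{s-1,k-1},\qquad r_{s,b}=r_{s-1,b-1}+e_{k-b}(y)\,r_{s-1,k-1}\quad(1\le b\le k-1).\tag{9.1}$$
Modulo $\sigma$, over $R_k/\sigma=R_{k-1}$, we have $E(u)=u\tilde E(u)$ with $\tilde E$ of degree $k-1$. If $u^{s-1}\equiv\sum_{b\le k-2}\tilde r_{s-1,b}u^b$ mod $\tilde E$, then multiplying by $u$ gives
$$r_{s,0}=0,\qquad r_{s,b}=\tilde r_{s-1,b-1}\quad(1\le b\le k-1).\tag{9.2}$$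

## 10. The upper bound

Put $N=s+l$, so $m=2N-\epsilon$ and $s-1\le N-1$. Notation is as in 8.2.

### 10.1 The case $\epsilon=0$, $m=2N$

Let $1\le k\le N$ and $k+i\le N$. By (8.1) and (8.3),
$$\ker(\mathcal E^{2N}_{k,i}\to\mathcal E^{2N-1}_{k,i})=\bigoplus_{L\subset\{1,\dots,k-1\}}\big((\zeta\mathcal M+\xi\mathcal M)D_L\tau\ \oplus\ \sigma\xi\mathcal M\,D_LD_0\tau\big).$$

**Step 1: the subcomplex generated by $\zeta$.** It will be a Koszul complex in $k-1$ variables. The subspace $\bigoplus_L\zeta\mathcal M\,D_L\tau$ is a subcomplex: by (9.1) and (8.2) $r_{s,0}\zeta=0$, so $D_0$ contributes nothing. By 8.2(a), $\zeta\mathcal M$ is free over $Z_{k-1}(N-1)$ of rank $\binom{N-k}i$. By (9.2) the differential on it is $\sum_{b\ge1}\tilde r_{s-1,b-1}D_b$. So it is a sum of $\binom{N-k}i$ copies of the Koszul complex on $\tilde r_{s-1,0},\dots,\tilde r_{s-1,k-2}$ over $Z_{k-1}(N-1)$. By Lemma 7 the homology has dimension $2^{k-1}\binom{s-1}{k-1}\binom{N-k}i$.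

**Step 2: the quotient.** It will be a Koszul complex in $k$ variables, after dividing a $\sigma$ out of $D_0$. Since $(\zeta\mathcal M+\xi\mathcal M)/\zeta\mathcal M=\xi\overline{\mathcal M}=Y$, the quotient is $\bigoplus_L(Y\,D_L\tau\oplus\sigma\xi\mathcal M\,D_LD_0\tau)$. Identify $\sigma\xi\mathcal M$ with $Y$ by multiplication by $\sigma$ (8.2(b)) and write $D_0'=\sigma D_0$. By (9.1), $r_{s,0}D_0=r_{s-1,k-1}D_0'$. So we have $Y\otimes\Lambda[D_0',D_1,\dots,D_{k-1}]$ with differential $r_{s-1,k-1}D_0'+\sum_{b\ge1}r_{s,b}D_b$, the Koszul complex on $(r_{s-1,k-1},r_{s,1},\dots,r_{s,k-1})$ over $Y$. By (9.1), adding $e_{k-b}(y)$ times the first entry to $r_{s,b}$ gives $r_{s-1,b-1}$. This is an invertible $R_k$-linear change, so we have the Koszul complex on $r_{s-1,0},\dots,r_{s-1,k-1}$ over $Y$. As $Y$ is free over $Z_k(N-1)$ of rank $\binom{N-1-k}{i-1}$, Lemma 7 gives homology of dimension $2^k\binom{s-1}k\binom{N-1-k}{i-1}$.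

**Step 3: the remaining pairs $(k,i)$.** For $k=0$ the kernel of $M_{0,i}(N)\to M_{0,i}(N-1)$ has dimension $\binom Ni-\binom{N-1}i=\binom{N-1}{i-1}$ and zero differential. This agrees with the formula of Step 2, and that of Step 1 gives $0$. For $k>N$ or $k+i>N$ the kernel is $0$, and so are both formulas.

**Step 4: summation.** By (6.3) and Lemma 4,
$$\bar k_{Q_n}(C_d(\mathbb R^{2N}))\le\sum_{k+2i=d}\Big[2^{k-1}\tbinom{s-1}{k-1}\tbinom{N-k}i+2^k\tbinom{s-1}k\tbinom{N-1-k}{i-1}\Big].$$
Using $\sum_k\binom{s-1}k(2t)^k(1+t^2)^{N-1-k}=(1+t^2)^{N-s}(1+2t+t^2)^{s-1}$, the first terms have generating function $t(1+t)^{2s-2}(1+t^2)^l$ and the second $t^2(1+t)^{2s-2}(1+t^2)^l$. So the right side is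
$$[t^d]\,(t+t^2)(1+t)^{2s-2}(1+t^2)^l=[t^d]\,t(1+t)^{2s-1}(1+t^2)^l .$$

For $d=2$ the contributions are $2(s-1)$ from $(k,i)=(2,0)$, Step 1, and $1$ from $(0,1)$. The total $2s-1$ agrees with Section 3.4.

### 10.2 The case $\epsilon=1$, $m=2N-1$

Here $m-1=2(N-1)$. By (8.3) for $N$ and (8.1) for $N-1$, the map $\mathcal E^{2N-1}_{k,i}\to\mathcal E^{2N-2}_{k,i}$ is an isomorphism for $k=0$, and its source is $0$ for $k>N$. For $1\le k\le N$ it is the identity of $M_{k,i}(N-1)$ on the summands $D_L\tau$ and the projection $\mathcal M'\to M_{k,i}(N-1)$ on the summands $D_LD_0\tau$. So the kernel is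
$$\bigoplus_{L\subset\{1,\dots,k-1\}}\mathcal K\,D_LD_0\tau$$
with differential $\sum_{b\ge1}r_{s,b}D_b$, because $D_0^2=0$. By 8.2(d) and (9.2) this is a sum of $\binom{N-k}i$ copies of the Koszul complex on $\tilde r_{s-1,0},\dots,\tilde r_{s-1,k-2}$ over $Z_{k-1}(N-1)$. With (6.3) and Lemma 7,
$$\bar k_{Q_n}(C_d(\mathbb R^{2N-1}))\le\sum_{k+2i=d}2^{k-1}\tbinom{s-1}{k-1}\tbinom{N-k}i=[t^d]\,t(1+t)^{2s-2}(1+t^2)^l .$$

### 10.3 Both bounds meet

In both cases the upper bound is
$$[t^d]\;t(1+t)^{2s-1-\epsilon}(1+t^2)^l=\sum_i\binom{2^{n+1}-1-\epsilon}{d-1-2i}\binom li,$$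
which is the lower bound (4.3). This proves the Theorem. $\blacksquare$
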